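\title{Equal periodic data and cohomology of $GL(2,\mathbb{R})$-cocycles: a counterexample and a sharp threshold}

\begin{abstract}
Let $f$ be a transitive Anosov diffeomorphism of a compact manifold. We consider two H\"older continuous $GL(2,\mathbb{R})$-valued cocycles over $f$ whose products along every periodic orbit are equal, and ask whether they must be continuously cohomologous. The answer is negative over every such $f$, also for $SL(2,\mathbb{R})$-valued cocycles and, when $f$ is $C^r$ with $r$ finite, for $C^r$ generators. The answer is positive for $\theta$-H\"older cocycles as soon as the distortion of one of them grows at most like $\sigma^n$ with $\sigma<\lambda^{2\theta}$, where $\lambda$ is a rate of hyperbolicity of $f$. For hyperbolic automorphisms of the $2$-torus and $\theta<1$ this threshold is sharp.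
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact smooth manifold of positive dimension with Riemannian distance $d$, and let $f:M\to M$ be a transitive Anosov diffeomorphism of class $C^1$. A H\"older continuous function $A:M\to GL(2,\mathbb{R})$ generates a \emph{cocycle} $\mathcal{A}$ over $f$,
\[
\mathcal{A}^0_x=I,\qquad \mathcal{A}^n_x=A(f^{n-1}x)\cdots A(fx)A(x),\qquad \mathcal{A}^{-n}_x=(\mathcal{A}^n_{f^{-n}x})^{-1}\qquad(n\ge1),
\]
and $\mathcal{A}^{m+n}_x=\mathcal{A}^m_{f^nx}\mathcal{A}^n_x$ for all $m,n\in\mathbb{Z}$. These matrices describe the iterates of the map $(x,v)\mapsto(fx,A(x)v)$ of $M\times\mathbb{R}^2$. Two cocycles $\mathcal{A},\mathcal{B}$ with generators $A,B$ are \emph{continuously cohomologous} if they differ by a continuous change of coordinates in the fibers, that is, if there is a continuous \emph{transfer function} $C:M\to GL(2,\mathbb{R})$ with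
\begin{equation}\label{eq:coh}
A(x)=C(fx)\,B(x)\,C(x)^{-1}\qquad(x\in M),
\end{equation}
or equivalently $\mathcal{A}^n_x=C(f^nx)\mathcal{B}^n_xC(x)^{-1}$ for all $x$ and $n$.

At a periodic point $p=f^np$ this gives $\mathcal{A}^n_p=C(p)\mathcal{B}^n_pC(p)^{-1}$, so the products along periodic orbits carry an obstruction to solving \eqref{eq:coh}. The obstruction vanishes in the strongest possible way when the products are equal. We say that $\mathcal{A}$ and $\mathcal{B}$ have \emph{equal periodic data} if $\mathcal{A}^n_p=\mathcal{B}^n_p$ for every $p\in M$ and every $n\ge1$ with $f^np=p$. The following question is posed in \cite{Sad}.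

\begin{quote}
\textbf{Question.} If two H\"older continuous $GL(2,\mathbb{R})$-valued cocycles over a transitive Anosov diffeomorphism have equal periodic data, are they continuously cohomologous?
\end{quote}

There are good reasons to guess that they are. The answer is positive for cocycles with values in $\mathbb{R}$ or in an abelian group (Liv\v{s}ic), for Lie groups when $B$ is identically the unit element (Kalinin), for compact groups (Parry), and more generally when both cocycles have bounded distortion (Schmidt). The scalar case shows the mechanism. Let $A,B>0$ be $\theta$-H\"older scalar functions and $a=\log(A/B)$. Equation \eqref{eq:coh} determines $\log C$ along a dense orbit up to an additive constant, and one has to show that $\sum_{j<n}a(f^jy)$ is small whenever $t=d(y,f^ny)$ is small. Hyperbolicity provides a point $p=f^np$ with $d(f^jy,f^jp)\le ct(\lambda^{-j}+\lambda^{-(n-j)})$ for some $\lambda>1$. The sum of $a$ along the orbit of $p$ vanishes, so the sum along the orbit of $y$ is $O(t^\theta)$.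

For matrices, the error made at step $j$ enters the product conjugated by $\mathcal{A}^j$. Conjugation by $g$ enlarges a matrix by at most the \emph{distortion}
\[
\kappa(g)=\|g\|\,\|g^{-1}\|,
\]
where $\|\cdot\|$ is the Euclidean operator norm. If $\kappa(\mathcal{A}^n_x)\le K\sigma^n$, an error of size $\lambda^{-\theta j}$ becomes one of size $(\sigma\lambda^{-\theta})^j$, and the argument survives when $\sigma<\lambda^\theta$ (Proposition~\ref{prop:fb}). Without a bound on the distortion the implication fails.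

\begin{theorem}\label{thm:counter}
Let $f$ be any transitive Anosov diffeomorphism of $M$, let $L>1$ be a common Lipschitz constant of $f$ and $f^{-1}$, and let $0<\theta<1$. There are $\theta$-H\"older functions $A,B:M\to GL(2,\mathbb{R})$ whose cocycles have equal periodic data but are not continuously cohomologous, and there is a constant $K$ with
\[
\kappa(\mathcal{A}^n_x),\ \kappa(\mathcal{B}^n_x)\le KL^{2\theta|n|}\qquad(x\in M,\ n\in\mathbb{Z}).
\]
Moreover:
\begin{itemize}
\item[(a)] $A$ and $B$ can be taken with values in $SL(2,\mathbb{R})$;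
\item[(b)] if $f$ is $C^r$, with $r$ an integer and $1\le r<\infty$, there are $C^r$ functions $A,B:M\to GL(2,\mathbb{R})$ whose cocycles have equal periodic data but are not continuously cohomologous.
\end{itemize}
\end{theorem}

The exponent $2\theta$ is twice the one suggested by the scalar argument. The second theorem shows that the factor $2$ is not an artifact of the construction. It is stated in terms of an \emph{admissible rate} $\lambda>1$, a number such that $f^n$ contracts local stable manifolds, and $f^{-n}$ contracts local unstable manifolds, by a factor $K_0\lambda^{-n}$ (Definition~\ref{def:adm}).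

\begin{theorem}\label{thm:positive}
Let $\lambda>1$ be an admissible rate for $f$ and let $0<\theta\le1$. Let $A,B:M\to GL(2,\mathbb{R})$ be $\theta$-H\"older, and suppose that $\kappa(\mathcal{A}^n_x)\le K\sigma^n$ for all $x\in M$ and $n\ge0$, where $1\le\sigma<\lambda^{2\theta}$. If $\mathcal{A}$ and $\mathcal{B}$ have equal periodic data, then \eqref{eq:coh} holds with a H\"older continuous $C:M\to GL(2,\mathbb{R})$.
\end{theorem}

No bound on the distortion of $\mathcal{B}$ is assumed. When $L=\lambda$, the two theorems meet.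

\begin{corollary}\label{cor:sharp}
Let $f$ be a hyperbolic automorphism of $\mathbb{T}^2$ whose expanding eigenvalue has modulus $\lambda$, and let $0<\theta<1$. Then $\lambda$ is an admissible rate, and in Theorem~\ref{thm:positive} the condition $\sigma<\lambda^{2\theta}$ cannot be weakened to $\sigma=\lambda^{2\theta}$.
\end{corollary}

\begin{proof}
The eigenvalues have moduli $\lambda$ and $\lambda^{-1}$. Take the flat metric in which the two eigendirections are orthogonal. The local stable and unstable manifolds are segments in the eigendirections, contracted by exactly $\lambda^{-1}$ under $f$ and $f^{-1}$ respectively, so $\lambda$ is admissible. The matrix of $f$ and its inverse have norm $\lambda$, so $L=\lambda$ is a common Lipschitz constant. Theorem~\ref{thm:counter} gives $\theta$-H\"older cocycles with equal periodic data and $\kappa(\mathcal{A}^n_x)\le K\lambda^{2\theta n}$ that are not even continuously cohomologous.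
\end{proof}

Both theorems concern one object: a pair of line fields invariant under both cocycles, defined at first on an open dense set. In Section~\ref{sec:counter} we build cocycles for which this pair has no continuous extension to $M$. In Sections~\ref{sec:fb}--\ref{sec:end} we show that, apart from two degenerate cases, equal periodic data always produce such a pair, that the pair extends when $\sigma<\lambda^{2\theta}$, and that the problem then reduces to the scalar one.

Throughout, $c$ denotes a positive constant whose value may change from line to line, and $\mathcal{O}(x)$ is the orbit of $x$. We use that $\kappa(gg')\le\kappa(g)\kappa(g')$, $\kappa(g^{-1})=\kappa(g)$, $\kappa(tg)=\kappa(g)$ for $t\ne0$, and $\|gXg^{-1}\|\le\kappa(g)\|X\|$.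

\section{Anosov diffeomorphisms}\label{sec:prelim}

Recall that $f$ is \emph{Anosov} if the tangent bundle is a sum of two $Df$-invariant subbundles, the first contracted exponentially and uniformly by $Df^n$, the second by $Df^{-n}$, as $n\to\infty$. It is \emph{transitive} if some orbit is dense. Since $M$ has no isolated points, transitivity has the following standard form.

\medskip
\noindent\textbf{(T)} For nonempty open sets $\Omega,\Omega'\subset M$ there is $n\ge1$ with $f^n\Omega\cap\Omega'\ne\emptyset$.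
\medskip

We fix a common Lipschitz constant $L>1$ of $f$ and $f^{-1}$. Let $W^s(x)$ be the set of $y$ with $d(f^nx,f^ny)\to0$ as $n\to+\infty$, and $W^u(x)$ the same set for $n\to-\infty$. For a periodic point $p$ put $W^s(\mathcal{O}(p))=\bigcup_iW^s(f^ip)$, and define $W^u(\mathcal{O}(p))$ in the same way. For a fixed small $\varepsilon_*>0$ let
\[
W^s_{\mathrm{loc}}(x)=\{y: d(f^ny,f^nx)\le\varepsilon_*\ \text{for all } n\ge0\},
\]
and let $W^u_{\mathrm{loc}}(x)$ be the same set for $n\le0$.

\begin{definition}\label{def:adm}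
A number $\lambda>1$ is an \emph{admissible rate} for $f$ if there are $\varepsilon_*,\delta_0>0$ and $K_0\ge1$ such that
\begin{itemize}
\item[(i)] $d(f^ny,f^ny')\le K_0\lambda^{-n}d(y,y')$ for $y,y'\in W^s_{\mathrm{loc}}(x)$ and $n\ge0$;
\item[(ii)] $d(f^{-n}y,f^{-n}y')\le K_0\lambda^{-n}d(y,y')$ for $y,y'\in W^u_{\mathrm{loc}}(x)$ and $n\ge0$;
\item[(iii)] if $d(x,y)<\delta_0$, then $W^s_{\mathrm{loc}}(x)\cap W^u_{\mathrm{loc}}(y)$ is a single point $[x,y]$, and its distances to $x$ and to $y$ are at most $K_0d(x,y)$.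
\end{itemize}
\end{definition}

By the stable manifold theorem every Anosov diffeomorphism has admissible rates; we fix one. The point $[x,y]$ has the future of $x$ and the past of $y$. Note that $W^s_{\mathrm{loc}}(x)\subset W^s(x)$, and that $y\in W^s(x)$ implies $f^ny\in W^s_{\mathrm{loc}}(f^nx)$ for large $n$.

\begin{lemma}\label{lem:bracket}
There is $\varepsilon_0>0$ such that, if $d(f^jx,f^jy)\le\varepsilon_0$ for $0\le j\le n$, then for these $j$
\[
f^j[x,y]=[f^jx,f^jy],\qquad d(f^jx,f^jy)\le K_0^2\bigl(\lambda^{-j}d(x,y)+\lambda^{-(n-j)}d(f^nx,f^ny)\bigr).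
\]
\end{lemma}

\begin{proof}
Take $\varepsilon_0<\delta_0$ with $LK_0\varepsilon_0\le\varepsilon_*$, and let $v=[x,y]$ and $n\ge1$. Then $fv\in W^s_{\mathrm{loc}}(fx)$. The negative iterates of $fv$ and $fy$ are $\varepsilon_*$-close because $v\in W^u_{\mathrm{loc}}(y)$, and $d(fv,fy)\le LK_0\varepsilon_0\le\varepsilon_*$. So $fv\in W^u_{\mathrm{loc}}(fy)$, and $fv=[fx,fy]$ by uniqueness. Induction gives the first claim. By (i) and (iii), $d(f^jv,f^jx)\le K_0^2\lambda^{-j}d(x,y)$. By (ii) and (iii) applied to $f^nv=[f^nx,f^ny]$, we get $d(f^jv,f^jy)\le K_0^2\lambda^{-(n-j)}d(f^nx,f^ny)$.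
\end{proof}

A sequence $x_0,\dots,x_{n-1}$ is a \emph{$\delta$-pseudo-orbit} if $d(fx_j,x_{j+1})<\delta$ for $0\le j<n-1$, and a \emph{periodic} one if also $d(fx_{n-1},x_0)<\delta$. We use the Anosov closing lemma \cite{KH}.

\medskip
\noindent\textbf{(C)} There is $c_0\ge1$ such that for all small $\delta$, every periodic $\delta$-pseudo-orbit $x_0,\dots,x_{n-1}$ admits a point $y=f^ny$ with $d(f^jy,x_j)\le c_0\delta$ for $0\le j<n$.
\medskip

We say that $y$ \emph{shadows} the pseudo-orbit. A finite $\delta$-pseudo-orbit that is not periodic is shadowed as well: by (T) there is a piece of orbit that starts $\delta$-close to $fx_{n-1}$ and whose last point is mapped $\delta$-close to $x_0$, and appending it makes the pseudo-orbit periodic. Applying (T) with $\Omega=\Omega'$ a small ball and then (C) shows that periodic points are dense; in particular there are infinitely many periodic orbits.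

\begin{lemma}\label{lem:dense}
For periodic points $p,q$, the set $W^u(\mathcal{O}(p))\cap W^s(\mathcal{O}(q))$ is dense in $M$.
\end{lemma}

\begin{proof}
Let $o\in M$ and $t>0$. By (T) there are $x$ with $d(x,p)<\min(\delta_0,t/K_0^2)$ and $n\ge1$ with $d(f^nx,o)<t$. The point $y=[x,p]$ lies in $W^u(p)$, and $d(f^ny,f^nx)\le K_0^2d(x,p)<t$. So $f^ny\in W^u(f^np)$ is within $2t$ of $o$, and $W^u(\mathcal{O}(p))$ is dense. The same argument for $f^{-1}$ shows that $W^s(\mathcal{O}(q))$ is dense. If $a\in W^s(\mathcal{O}(q))$ and $b\in W^u(\mathcal{O}(p))$ are close to $o$, then $[a,b]$ lies in both sets and within $K_0d(a,b)$ of $a$.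
\end{proof}

\section{The counterexample}\label{sec:counter}

\subsection{Triangular cocycles with a discontinuous invariant line}\label{sub:idea}

For functions $\eta$, $\alpha>0$ and $\delta>0$ put $Q=\begin{pmatrix}1&\eta\\0&1\end{pmatrix}$. Multiplying out,
\begin{equation}\label{eq:conj}
Q(fx)\begin{pmatrix}\alpha(x)&0\\0&\delta(x)\end{pmatrix}Q(x)^{-1}=\begin{pmatrix}\alpha(x)&\delta(x)\eta(fx)-\alpha(x)\eta(x)\\0&\delta(x)\end{pmatrix}.
\end{equation}
Thus $Q$ diagonalizes $A=\begin{pmatrix}\alpha&\beta\\0&1\end{pmatrix}$ exactly when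
\begin{equation}\label{eq:twisted}
\eta(fx)-\alpha(x)\eta(x)=\beta(x),
\end{equation}
which says that $A(x)$ maps the vector $(\eta(x),1)$ to $(\eta(fx),1)$. We want H\"older $\alpha,\beta$ for which \eqref{eq:twisted} has a bounded solution that is not continuous. Three observations dictate the construction. Let $\alpha_n(x)$, $n\in\mathbb{Z}$, be the scalar cocycle generated by $\alpha$, so that $\alpha_n(x)=\alpha(f^{n-1}x)\cdots\alpha(x)$ and $\alpha_{-n}(x)=\alpha_n(f^{-n}x)^{-1}$ for $n\ge1$.

\emph{Where the discontinuities can be.} Let $\operatorname{osc}\eta(x)$ be the limit, as $t\to0$, of $\sup\eta-\inf\eta$ over the ball of radius $t$ about $x$. If $\alpha,\beta$ are continuous and $\eta$ is a bounded solution of \eqref{eq:twisted}, then $\operatorname{osc}\eta(fx)=\alpha(x)\operatorname{osc}\eta(x)$, hence $\operatorname{osc}\eta(f^nx)=\alpha_n(x)\operatorname{osc}\eta(x)$ for all $n\in\mathbb{Z}$. A discontinuity at $h$ therefore forces $\alpha_n(h)$ to be bounded as $n\to+\infty$ and as $n\to-\infty$. If $\alpha\le\nu<1$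 everywhere, then $\alpha_{-n}(h)\ge\nu^{-n}$, and every bounded solution is continuous. We need $\alpha<1$ along the future of $h$ and $\alpha>1$ along its past. An orbit that goes from a periodic orbit $\mathcal{O}(p)$, where $\alpha=\nu^{-1}$, to another periodic orbit $\mathcal{O}(q)$, where $\alpha=\nu$, allows $\alpha_n(h)=\nu^{|n|}$. We then take a function $\psi$ with a single discontinuity at $h$, spread it along the orbit by $\eta=\sum_m\nu^{|m|}\psi\circ f^{-m}$, and define $\beta$ by \eqref{eq:twisted}. In $\beta$ the singularity of the $m$-th term cancels near $f^mh$.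

\emph{How small $\nu$ must be.} The cancellation takes place only within a fixed distance $r_0$ of $f^mh$, and beyond that distance $\psi\circ f^{-m}$ still varies quickly. Consider a hyperbolic automorphism of $\mathbb{T}^2$ in eigencoordinates $y=(y_1,y_2)$, so that $f^{-m}(f^mh+y)=h+(\lambda^{-m}y_1,\lambda^my_2)$, and let $\psi(h+y)=y_1/|y|$ near $h$. For large $m$ and $0\le t\le r_0\lambda^{-2m}$,
\[
\psi\circ f^{-m}\bigl(f^mh+(r_0,t)\bigr)=\frac{r_0\lambda^{-m}}{\sqrt{r_0^2\lambda^{-2m}+\lambda^{2m}t^2}}=\frac{1}{\sqrt{1+\lambda^{4m}t^2/r_0^2}} .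
\]
This drops from $1$ to $1/\sqrt2$ as $t$ goes from $0$ to $r_0\lambda^{-2m}$. One factor $\lambda^{-m}$ arises because $f^{-m}$ brings the point close to the singularity, the other because $f^{-m}$ stretches the displacement $t$. The $\theta$-H\"older seminorm of $\nu^m\psi\circ f^{-m}$ at distance $r_0$ from $f^mh$ is thus at least $c(\nu\lambda^{2\theta})^m$, and it can stay bounded only if $\nu\le\lambda^{-2\theta}$. The price is the distortion $\nu^{-m}\ge\lambda^{2\theta m}$ of $\operatorname{diag}(\alpha_m(h),1)$.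

\emph{Why two singular orbits.} For the second cocycle we conjugate $\operatorname{diag}(\alpha,e^{-\rho})$ by the same $Q$, where $\rho=w\circ f-w$; this keeps the periodic data. By \eqref{eq:conj} the upper right entry is $\beta+(e^{-\rho}-1)\,\eta\circ f$, which is continuous only if $\rho$ vanishes on the singular orbit, so $w$ is constant there. The natural transfer functions are $Q\operatorname{diag}(t_1,t_2e^w)Q^{-1}$ with constants $t_1,t_2\neq0$, and their upper right entry is $(t_2e^w-t_1)\eta$. If $w$ equals one constant near all singularities, a choice of $t_1/t_2$ kills this entry there. With two singular orbits on which $w$ takes different values, no choice does.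

\subsection{The bounded solution $\eta$}\label{sub:eta}

Choose periodic points $p_1,q_1,p_2,q_2$ on four different orbits and, by Lemma~\ref{lem:dense}, points $h_i\in W^u(\mathcal{O}(p_i))\cap W^s(\mathcal{O}(q_i))$, $i=1,2$. A periodic point of $W^s(\mathcal{O}(q_i))$ lies in $\mathcal{O}(q_i)$ and a periodic point of $W^u(\mathcal{O}(p_i))$ lies in $\mathcal{O}(p_i)$, so $h_i$ is not periodic. The orbits of $h_1$ and $h_2$ are disjoint because they converge to different periodic orbits. Hence the four sets
\[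
\Gamma_i^+=\{f^mh_i:m\ge0\}\cup\mathcal{O}(q_i),\qquad \Gamma_i^-=\{f^mh_i:m<0\}\cup\mathcal{O}(p_i)
\]
are compact and pairwise disjoint (Figure~\ref{fig:gamma}). The sets $\Gamma_i=\Gamma_i^+\cup\Gamma_i^-$ are compact and $f$-invariant, $\Gamma=\Gamma_1\cup\Gamma_2$ is countable, and $V=M\setminus\Gamma$ is open, dense and invariant. Let $\Sigma=\mathcal{O}(h_1)\cup\mathcal{O}(h_2)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed,rounded corners] (-5.4,-1.7) rectangle (-0.5,1.6);
\draw[dashed,rounded corners] (0.5,-1.7) rectangle (5.4,1.6);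
\node at (-2.95,1.95) {$N^-$: $\alpha=\nu^{-1}$};
\node at (2.95,1.95) {$N^+$: $\alpha=\nu$};
\foreach \y in {0.9,-0.8}{
  \foreach \x in {1.1,2.3,3.2,3.8,4.2}{
    \fill (\x,\y) circle (1.5pt); \fill (-\x,\y) circle (1.5pt);}
  \draw (4.7,\y) circle (3pt); \draw (-4.7,\y) circle (3pt);
  \draw[->] (-0.9,\y) -- (0.9,\y);}
\node at (1.1,0.5) {$h_1$}; \node at (2.3,0.5) {$fh_1$}; \node at (-1.2,0.5) {$f^{-1}h_1$};
\node at (4.7,0.5) {$\mathcal{O}(q_1)$}; \node at (-4.7,0.5) {$\mathcal{O}(p_1)$};
\node at (1.1,-1.2) {$h_2$}; \node at (2.3,-1.2) {$fh_2$}; \node at (-1.2,-1.2) {$f^{-1}h_2$};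
\node at (4.7,-1.2) {$\mathcal{O}(q_2)$}; \node at (-4.7,-1.2) {$\mathcal{O}(p_2)$};
\node[right] at (5.5,0.9) {$w=0$}; \node[right] at (5.5,-0.8) {$w=\log2$};
\end{tikzpicture}
\caption{The orbit of $h_i$ goes from the periodic orbit $\mathcal{O}(p_i)$ to the periodic orbit $\mathcal{O}(q_i)$. The function $\alpha$ is constant near the past halves and near the future halves of the two orbits; the function $w$ is constant near each of the two orbits.}
\label{fig:gamma}
\end{figure}

Let $\nu=L^{-2\theta}<1$ and $a_m=\nu^{|m|}$ for $m\in\mathbb{Z}$. Choose $r_0\in(0,1]$ such that the open $r_0$-neighborhoods $N^+$ of $\Gamma_1^+\cup\Gamma_2^+$ and $N^-$ of $\Gamma_1^-\cup\Gamma_2^-$ have disjoint closures. Choose a $C^\infty$ function $g:M\to[-1,1]$ with $g=1$ on $N^+$ and $g=-1$ on $N^-$, and put $\alpha=\nu^g$. Then $\nu\le\alpha\le\nu^{-1}$, with $\alpha=\nu$ on $N^+$ and $\alpha=\nu^{-1}$ on $N^-$. Since $a_{m+1}/a_m$ is $\nu$ for $m\ge0$ and $\nu^{-1}$ for $m<0$, and $f^mh_i$ belongs to $\Gamma_i^+$ or $\Gamma_i^-$ accordingly,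
\begin{equation}\label{eq:cancel}
a_{m+1}-\alpha(x)a_m=0\quad\text{if } d(x,f^mh_1)<r_0\ \text{ or }\ d(x,f^mh_2)<r_0 .
\end{equation}

Next we define the singular function and smooth truncations of it. Let $\Phi_1,\Phi_2$ be charts with disjoint domains, centered at $h_1,h_2$, such that $c_1^{-1}d(x,h_i)\le|\Phi_i(x)|\le c_1d(x,h_i)$ with $c_1\ge1$. Let $\chi_i:M\to[0,1]$ be smooth, compactly supported in the domain of $\Phi_i$, and equal to $1$ near $h_i$. In Euclidean space let $\psi_0(y)=y_1/|y|$, and let $G$ be a smooth function with $|G|\le1$ that vanishes for $|y|\le\frac12$ and equals $\psi_0$ for $|y|\ge1$. All derivatives of $G$ are bounded, since $\psi_0$ is homogeneous of degree $0$. Put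
\[
\psi=\sum_{i=1}^2\chi_i\cdot\psi_0\circ\Phi_i,\qquad \varphi^\varepsilon=\sum_{i=1}^2\chi_i\cdot G(\Phi_i/\varepsilon)\qquad(0<\varepsilon\le1),
\]
each term being extended by $0$. Then $|\psi|\le1$, and $\psi$ is continuous off $\{h_1,h_2\}$. Moreover $|\varphi^\varepsilon|\le1$, the Lipschitz constant of $\varphi^\varepsilon$ is at most $c/\varepsilon$, and $\varphi^\varepsilon(x)=\psi(x)$ if $d(x,h_1),d(x,h_2)\ge c_1\varepsilon$.

For $s\in(0,1]$ and $m\in\mathbb{Z}$ let $\psi_{m,s}=\varphi^{\varepsilon}\circ f^{-m}$ with $\varepsilon=s/(c_1L^{|m|})$. If $d(x,f^mh_i)\ge s$, then $d(f^{-m}x,h_i)\ge L^{-|m|}s=c_1\varepsilon$. Therefore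
\begin{equation}\label{eq:trunc}
\psi_{m,s}(x)=\psi(f^{-m}x)\ \text{ if } d(x,f^mh_1),d(x,f^mh_2)\ge s,\qquad \operatorname{Lip}(\psi_{m,s})\le \frac{c}{s}\,L^{2|m|},
\end{equation}
where one factor $L^{|m|}$ comes from $1/\varepsilon$ and the other from $f^{-m}$, as in the torus computation. With the weights $a_m=L^{-2\theta|m|}$ we are in the situation of the next lemma.

\begin{lemma}\label{lem:sum}
Let $0<\theta<1$ and let $g_m:M\to\mathbb{R}$, $m\in\mathbb{Z}$, satisfy $|g_m|\le cL^{-2\theta|m|}$ and $\operatorname{Lip}(g_m)\le cL^{2(1-\theta)|m|}$. Then $\sum_mg_m$ is $\theta$-H\"older.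
\end{lemma}

\begin{proof}
The sum is bounded, so let $0<t=d(x,y)\le1$ and choose the integer $n\ge0$ with $L^{-2(n+1)}<t\le L^{-2n}$. By the Lipschitz bound, which is a geometric sequence of ratio $L^{2(1-\theta)}>1$, the terms with $|m|\le n$ contribute to the difference of the values at $x$ and $y$ at most $cL^{2(1-\theta)n}t=c(L^{2n}t)^{1-\theta}t^\theta\le ct^\theta$. By the sup bound, the other terms contribute at most $cL^{-2\theta(n+1)}\le ct^\theta$.
\end{proof}

This is the only place where $\theta<1$ is used: for $\theta=1$ the first estimate gives $(2n+1)ct$, which is of order $t\log(1/t)$. Now define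
\[
\eta=\sum_{m\in\mathbb{Z}}a_m\,\psi\circ f^{-m}\ \text{ on } M\setminus\Sigma,\qquad \eta_s=\sum_{m\in\mathbb{Z}}a_m\psi_{m,s},\qquad \beta=\sum_{m\in\mathbb{Z}}(a_{m+1}-\alpha a_m)\,\psi_{m,r_0}.
\]

\begin{lemma}\label{lem:eta}
\begin{itemize}
\item[(i)] $\eta$ is bounded and continuous on $V$, and $\eta|_V$ has no limit at $h_1$ and no limit at $h_2$.
\item[(ii)] For $s\in(0,1]$ the function $\eta_s$ is $\theta$-H\"older on $M$, and $\eta_s(x)=\eta(x)$ if $d(x,\Sigma)\ge s$.
\item[(iii)] $\beta$ is $\theta$-H\"older on $M$, and \eqref{eq:twisted} holds for $x\in M\setminus\Sigma$.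
\end{itemize}
\end{lemma}

\begin{proof}
(i) The series converges uniformly and its terms are continuous on $V$. For $m\ne0$ we have $f^{-m}h_i\notin\{h_1,h_2\}$, so $\psi\circ f^{-m}$ is continuous at $h_i$. Hence $\eta-\psi$ has a limit at $h_i$. The open sets $\{\psi>\frac12\}$ and $\{\psi<-\frac12\}$ meet every neighborhood of $h_i$, and $V$ is dense, so $\psi|_V$ has no limit at $h_i$.

(ii) This follows from \eqref{eq:trunc} and Lemma~\ref{lem:sum}.

(iii) The function $a_{m+1}-\alpha a_m$ is bounded by $2\nu^{-1}a_m$ and has Lipschitz constant $a_m\operatorname{Lip}(\alpha)$. By \eqref{eq:trunc}, the $m$-th term of $\beta$ is bounded by $ca_m$ and has Lipschitz constant at most $ca_mL^{2|m|}$, so Lemma~\ref{lem:sum} applies. For $x\notin\Sigma$, shifting the index in $\eta(fx)$ gives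
\[
\eta(fx)-\alpha(x)\eta(x)=\sum_m\bigl(a_{m+1}-\alpha(x)a_m\bigr)\psi(f^{-m}x).
\]
If $x$ is at distance at least $r_0$ from $f^mh_1$ and $f^mh_2$, the $m$-th term equals the $m$-th term of $\beta(x)$ by \eqref{eq:trunc}. Otherwise both terms vanish by \eqref{eq:cancel}.
\end{proof}

\subsection{The two cocycles}\label{sub:cocycles}

Let $w:M\to[0,\log2]$ be $C^\infty$, equal to $0$ near $\Gamma_1$ and to $\log2$ near $\Gamma_2$, and let $\rho=w\circ f-w$. Since $\Gamma_1$ and $\Gamma_2$ are invariant, $\rho=0$ on an open neighborhood $N$ of $\Gamma$. Fix $s\in(0,1]$ so small that $d(fx,\Gamma)<s$ implies $x\in N$, and put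
\[
\beta'=\beta+(e^{-\rho}-1)\,\eta_s\circ f,\qquad A=\begin{pmatrix}\alpha&\beta\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}\alpha&\beta'\\0&e^{-\rho}\end{pmatrix}.
\]
These functions are $\theta$-H\"older on $M$, and $A=B$ on $N$. On $V$ we have $\beta'=\beta+(e^{-\rho}-1)\,\eta\circ f$: if $x\notin N$ then $\eta_s(fx)=\eta(fx)$ by Lemma~\ref{lem:eta}(ii), and if $x\in N$ then $e^{-\rho(x)}-1=0$. The matrix function $Q=\begin{pmatrix}1&\eta\\0&1\end{pmatrix}$ is continuous and bounded on $V$ together with its inverse. By \eqref{eq:conj} and \eqref{eq:twisted}, for $x\in V$,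
\begin{equation}\label{eq:diag}
A(x)=Q(fx)\operatorname{diag}(\alpha(x),1)\,Q(x)^{-1},\qquad B(x)=Q(fx)\operatorname{diag}(\alpha(x),e^{-\rho(x)})\,Q(x)^{-1},
\end{equation}
and, since the sums of $\rho$ telescope, for $x\in V$ and $n\in\mathbb{Z}$,
\begin{equation}\label{eq:diagn}
\begin{aligned}
\mathcal{A}^n_x&=Q(f^nx)\operatorname{diag}(\alpha_n(x),1)\,Q(x)^{-1},\\
\mathcal{B}^n_x&=Q(f^nx)\operatorname{diag}\bigl(\alpha_n(x),e^{w(x)-w(f^nx)}\bigr)\,Q(x)^{-1}.
\end{aligned}
\end{equation}

\emph{Periodic data.} Let $f^nx=x$. If $x\in V$, then $w(f^nx)=w(x)$ and \eqref{eq:diagn} gives $\mathcal{A}^n_x=\mathcal{B}^n_x$. If $x\in\Gamma$, the orbit of $x$ stays in $N$, where $A=B$.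

\emph{Distortion.} We have $\nu^{|n|}\le\alpha_n\le\nu^{-|n|}$ and $\frac12\le e^{w(x)-w(f^nx)}\le2$. So \eqref{eq:diagn} gives $\kappa(\mathcal{A}^n_x),\kappa(\mathcal{B}^n_x)\le K\nu^{-|n|}=KL^{2\theta|n|}$ on $V$ with $K=2\sup_V\kappa(Q)^2$. By continuity the bound holds on $M$.

\subsection{No continuous transfer function}\label{sub:no}

Suppose that a continuous $C:M\to GL(2,\mathbb{R})$ satisfies \eqref{eq:coh}. On $V$ put
\[
F=Q^{-1}CQ\operatorname{diag}(1,e^{-w}),
\]
which is continuous and bounded. Inserting \eqref{eq:diag} into $A(x)C(x)=C(fx)B(x)$ gives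
\[
\operatorname{diag}(\alpha(x),1)\,(Q^{-1}CQ)(x)=(Q^{-1}CQ)(fx)\operatorname{diag}(\alpha(x),e^{-\rho(x)}).
\]
Multiplying on the right by $\operatorname{diag}(1,e^{-w(x)})$ and using $\rho+w=w\circ f$, we get $\operatorname{diag}(\alpha(x),1)F(x)=F(fx)\operatorname{diag}(\alpha(x),1)$. In terms of entries,
\[
F_{11}\circ f=F_{11},\qquad F_{22}\circ f=F_{22},\qquad F_{12}\circ f=\alpha F_{12},\qquad F_{21}=\alpha\,F_{21}\circ f .
\]
A dense orbit does not meet the closed invariant set $\Gamma\ne M$, so it lies in $V$. The functions $F_{11},F_{22}$ are continuous on $V$ and constant on that orbit, hence equal to constants $t_1,t_2$. For $x\in W^u(\mathcal{O}(q_1))\cap V$ the points $f^{-n}x$ lie in $N^+$ for large $n$, where $\alpha=\nu<1$; so $F_{12}(x)=\alpha_n(f^{-n}x)F_{12}(f^{-n}x)\to0$ because $F_{12}$ is bounded. For $x\in W^s(\mathcal{O}(q_1))\cap V$ the points $f^nx$ lie in $N^+$ for large $n$, and $F_{21}(x)=\alpha_n(x)F_{21}(f^nx)\to0$. Both sets are dense by Lemma~\ref{lem:dense}, as $V$ is open and dense. Hence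 $F=\operatorname{diag}(t_1,t_2)$ with $t_1,t_2\ne0$, and on $V$
\[
C=Q\operatorname{diag}(t_1,t_2e^w)Q^{-1}=\begin{pmatrix}t_1&(t_2e^w-t_1)\eta\\0&t_2e^w\end{pmatrix}.
\]
The upper right entry is $(t_2-t_1)\eta$ near $h_1$ and $(2t_2-t_1)\eta$ near $h_2$. Since $C$ is continuous at $h_1$ and $h_2$ while $\eta|_V$ has no limit there, $t_1=t_2$ and $t_1=2t_2$. So $t_2=0$, a contradiction. This proves the main statement of Theorem~\ref{thm:counter}.

\begin{remark}\label{rem:bounded}
The cocycles are conjugate by a bounded transfer function that is continuous off the countable closed set $\Gamma$: take $Q\operatorname{diag}(1,e^w)Q^{-1}$ on $V$, which satisfies \eqref{eq:coh} by \eqref{eq:diag}, and $I$ on $\Gamma$.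
\end{remark}

\subsection{Determinant one and higher regularity}\label{sub:variants}

\emph{Part (a).} We have $\det A=\alpha$ and $\det B=\alpha e^{-\rho}$, so $\tilde A=\alpha^{-1/2}A$ and $\tilde B=(\alpha e^{-\rho})^{-1/2}B$ are $\theta$-H\"older with values in $SL(2,\mathbb{R})$. Scalar factors do not change the distortion. The periodic data remain equal because $\rho$ sums to $0$ over periodic orbits. If $\tilde A(x)=\tilde C(fx)\tilde B(x)\tilde C(x)^{-1}$ with $\tilde C$ continuous, then $A(x)=e^{\rho(x)/2}\tilde C(fx)B(x)\tilde C(x)^{-1}$, so $C=e^{w/2}\tilde C$ satisfies \eqref{eq:coh}, which is impossible.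

\emph{Part (b).} Let $f$ be $C^r$. Each derivative of $G(\Phi_i/\varepsilon)$ costs at most a factor $c/\varepsilon$, so $\|\varphi^\varepsilon\|_{C^r}\le c\varepsilon^{-r}$. By the chain rule the operators $\varphi\mapsto\varphi\circ f^{\pm1}$ are bounded on $C^r(M)$, with norm at most some $R\ge1$. Hence $\|\psi_{m,s}\|_{C^r}\le cs^{-r}(L^rR)^{|m|}$. Repeat the construction with any $\nu\in(0,(L^rR)^{-1})$ in place of $L^{-2\theta}$. The series for $\eta_s$ and $\beta$ converge in $C^r(M)$, the function $\alpha$ is smooth and $\rho$ is $C^r$, so $A$ and $B$ are $C^r$. The equality of periodic data and the argument of Section~\ref{sub:no} use only $0<\nu<1$. This completes the proof of Theorem~\ref{thm:counter}.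

\section{Cocycles with small distortion}\label{sec:fb}

We turn to Theorem~\ref{thm:positive}. The first ingredient is the range $\sigma<\lambda^\theta$, where the dimension plays no role. Results of this kind are known; we include a proof for completeness.

\begin{proposition}\label{prop:fb}
Let $0<\theta\le1$ and let $A,B:M\to GL(N,\mathbb{R})$ be $\theta$-H\"older with $\kappa(\mathcal{A}^n_x),\kappa(\mathcal{B}^n_x)\le K\sigma^n$ for all $x\in M$ and $n\ge0$, where $\sigma<\lambda^\theta$. If $\mathcal{A}$ and $\mathcal{B}$ have equal periodic data, then \eqref{eq:coh} holds with a $\theta$-H\"older $C:M\to GL(N,\mathbb{R})$.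
\end{proposition}

\begin{proof}
The bound on the distortion gives canonical identifications, the \emph{holonomies}, between the fibers over two points with the same future or the same past. We fix $C$ on one periodic orbit and transport it along stable and along unstable manifolds. The periodic data are used to show that the two transports agree.

\emph{Step 1: holonomies.} Choose $\sigma_1$ with $\sigma<\sigma_1<\lambda^\theta$ and $m_0\ge1$ with $K\sigma^{m_0}\le\sigma_1^{m_0}$. The function $x\mapsto(\mathcal{A}^{m_0}_x)^{-1}$ is $\theta$-H\"older and its norm is bounded below, so $\|(\mathcal{A}^{m_0}_y)^{-1}\|\le\|(\mathcal{A}^{m_0}_x)^{-1}\|(1+c\,d(x,y)^\theta)$. Let $y\in W^s_{\mathrm{loc}}(x)$. Cutting the products into blocks of length $m_0$, we get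
\[
\|\mathcal{A}^{jm_0}_x\|\,\|(\mathcal{A}^{jm_0}_y)^{-1}\|\le\prod_{i<j}\kappa\bigl(\mathcal{A}^{m_0}_{f^{im_0}x}\bigr)\bigl(1+c\lambda^{-\theta im_0}\bigr)\le c\,\sigma_1^{jm_0},
\]
hence $\|\mathcal{A}^n_x\|\,\|(\mathcal{A}^n_y)^{-1}\|\le c\sigma_1^n$ for all $n\ge0$. The difference
\[
(\mathcal{A}^{n+1}_y)^{-1}\mathcal{A}^{n+1}_x-(\mathcal{A}^n_y)^{-1}\mathcal{A}^n_x=(\mathcal{A}^n_y)^{-1}\bigl(A(f^ny)^{-1}A(f^nx)-I\bigr)\mathcal{A}^n_x
\]
therefore has norm at most $c(\sigma_1\lambda^{-\theta})^nd(x,y)^\theta$. So the limit $H^s_{x,y}=\lim_{n\to\infty}(\mathcal{A}^n_y)^{-1}\mathcal{A}^n_x$ exists and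
\begin{equation}\label{eq:hol}
\|H^s_{x,y}-I\|\le c\,d(x,y)^\theta\qquad(y\in W^s_{\mathrm{loc}}(x)).
\end{equation}
For $y\in W^s(x)$ the limit exists too, since $f^jy\in W^s_{\mathrm{loc}}(f^jx)$ for some $j$ and $(\mathcal{A}^n_y)^{-1}\mathcal{A}^n_x=(\mathcal{A}^j_y)^{-1}(\mathcal{A}^{n-j}_{f^jy})^{-1}\mathcal{A}^{n-j}_{f^jx}\mathcal{A}^j_x$. From the definition,
\begin{equation}\label{eq:holprop}
H^s_{x,x}=I,\qquad H^s_{y,z}H^s_{x,y}=H^s_{x,z},\qquad \mathcal{A}^n_yH^s_{x,y}=H^s_{f^nx,f^ny}\mathcal{A}^n_x\quad(n\in\mathbb{Z}).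
\end{equation}
The products $\mathcal{A}^{-n}_x$ form a cocycle over $f^{-1}$ with $\kappa(\mathcal{A}^{-n}_x)=\kappa(\mathcal{A}^n_{f^{-n}x})\le K\sigma^n$. So $H^u_{x,y}=\lim_{n\to\infty}(\mathcal{A}^{-n}_y)^{-1}\mathcal{A}^{-n}_x$ exists for $y\in W^u(x)$ and satisfies the analogs of \eqref{eq:hol} and \eqref{eq:holprop}. We write $\bar H^s,\bar H^u$ for the holonomies of $\mathcal{B}$.

\emph{Step 2: two candidates for $C$.} Fix a periodic point $p$ of minimal period $k$, and let $P=\mathcal{A}^k_p=\mathcal{B}^k_p$. The matrix $C_i=\mathcal{A}^i_p(\mathcal{B}^i_p)^{-1}$ depends only on $i$ modulo $k$, because $\mathcal{A}^{i+k}_p=\mathcal{A}^i_pP$ and $\mathcal{B}^{i+k}_p=\mathcal{B}^i_pP$. Put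
\[
C^s(z)=H^s_{f^ip,z}\,C_i\,\bar H^s_{z,f^ip}\ \ (z\in W^s(f^ip)),\qquad C^u(z)=H^u_{f^ip,z}\,C_i\,\bar H^u_{z,f^ip}\ \ (z\in W^u(f^ip)).
\]
By \eqref{eq:holprop} and $C_{i+1}=A(f^ip)C_iB(f^ip)^{-1}$, both functions satisfy $C^*(fz)=A(z)C^*(z)B(z)^{-1}$.

\emph{Step 3: $C^s=C^u$ on $X=W^s(\mathcal{O}(p))\cap W^u(\mathcal{O}(p))$.} Both functions obey the same recursion along orbits, so we may replace $z\in X$ by an iterate and assume $z\in W^u(p)\cap W^s(f^mp)$ with $0\le m<k$. The orbit of $z$ leaves $\mathcal{O}(p)$ and returns to it, and we approximate it by periodic orbits. Let $z_n=f^{-kn}z$ and $T=T_n=2kn-m$, so that $f^Tz_n=f^{kn-m}z\in W^s(p)$. The distances $d(z_n,p)$ and $d(f^Tz_n,p)$ are $O(\lambda^{-kn})$; here and below the implied constants do not depend on $n$. By \eqref{eq:holprop},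
\[
\mathcal{A}^{kn}_{z_n}=H^u_{p,z}P^nH^u_{z_n,p},\qquad \mathcal{A}^{kn-m}_z=H^s_{p,f^Tz_n}\mathcal{A}^{kn-m}_{f^mp}H^s_{z,f^mp},\qquad \mathcal{A}^{kn-m}_{f^mp}=P^n(\mathcal{A}^m_p)^{-1},
\]
and multiplying,
\[
\mathcal{A}^T_{z_n}=H^s_{p,f^Tz_n}\,P^nM_AP^n\,H^u_{z_n,p},\qquad M_A=(\mathcal{A}^m_p)^{-1}H^s_{z,f^mp}H^u_{p,z}.
\]
The points $z_n,\dots,f^{T-1}z_n$ form a periodic $\delta$-pseudo-orbit with $\delta=O(\lambda^{-kn})$. For large $n$, (C) gives $x=f^Tx$ with $d(f^jx,f^jz_n)=O(\lambda^{-kn})$ for $0\le j\le T$. Let $v=[z_n,x]$. By Lemma~\ref{lem:bracket}, $f^Tv=[f^Tz_n,x]$, and \eqref{eq:holprop} gives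
\[
\mathcal{A}^T_{z_n}=H^s_{f^Tv,f^Tz_n}\,\mathcal{A}^T_v\,H^s_{z_n,v}=H^s_{f^Tv,f^Tz_n}H^u_{x,f^Tv}\,\mathcal{A}^T_x\,H^u_{v,x}H^s_{z_n,v}.
\]
The six outer holonomies in the last two displays are $I+O(\lambda^{-\theta kn})$ by \eqref{eq:hol}. Hence
\[
\mathcal{A}^T_x=\bigl(I+O(\lambda^{-\theta kn})\bigr)P^nM_AP^n\bigl(I+O(\lambda^{-\theta kn})\bigr),
\]
and the same holds for $\mathcal{B}^T_x$, with the same $x$ and $P$ and with $M_B=(\mathcal{B}^m_p)^{-1}\bar H^s_{z,f^mp}\bar H^u_{p,z}$. Since $\mathcal{A}^T_x=\mathcal{B}^T_x$, there are matrices $E_n,E_n'=O(\lambda^{-\theta kn})$ with $P^nM_BP^n=(I+E_n)P^nM_AP^n(I+E'_n)$, that is,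
\[
M_B=(I+P^{-n}E_nP^n)\,M_A\,(I+P^nE'_nP^{-n}).
\]
As $\kappa(P^n)\le K\sigma^{kn}$, both corrections are $O((\sigma\lambda^{-\theta})^{kn})$ and tend to $0$. So $M_A=M_B$. Multiplying this equality by $H^s_{f^mp,z}\mathcal{A}^m_p$ on the left and by $\bar H^u_{z,p}$ on the right, we obtain $H^u_{p,z}\bar H^u_{z,p}=H^s_{f^mp,z}\,C_m\,\bar H^s_{z,f^mp}$. Since $C_0=I$, this is $C^u(z)=C^s(z)$.

\emph{Step 4: extension.} Let $C=C^s=C^u$ on $X$, which is dense by Lemma~\ref{lem:dense}. For $x,y\in X$ with $d(x,y)<\delta_0$, the point $v=[x,y]$ lies in $X$ and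
\[
H^s_{x,v}C(x)\bar H^s_{v,x}=C(v)=H^u_{y,v}C(y)\bar H^u_{v,y}.
\]
By \eqref{eq:hol}, $C(y)=(I+O(d(x,y)^\theta))\,C(x)\,(I+O(d(x,y)^\theta))$ with uniform constants. Comparing each point of $X$ with the nearest point of a finite, sufficiently dense subset of $X$, we see that $C$ and $C^{-1}$ are bounded on $X$. Hence $C$ is $\theta$-H\"older on $X$ and extends to a $\theta$-H\"older function with values in $GL(N,\mathbb{R})$, and $C(fx)=A(x)C(x)B(x)^{-1}$ persists by continuity.
\end{proof}

For $N=1$ the distortion is $1$, and taking $B=1$ gives Liv\v{s}ic's theorem in the form that we need.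

\begin{corollary}\label{cor:livsic}
If $\zeta:M\to\mathbb{R}^*=\mathbb{R}\setminus\{0\}$ is H\"older and $\prod_{j<n}\zeta(f^jp)=1$ whenever $f^np=p$, then $\zeta=(u\circ f)/u$ for a H\"older $u:M\to\mathbb{R}^*$. If moreover $\zeta>0$, then $\log\zeta=\phi\circ f-\phi$ with $\phi=\log|u|$.
\end{corollary}

\section{The eigenlines of $B^{-1}A$}\label{sec:lines}

From now on $A,B,\theta,\sigma,\lambda$ are as in Theorem~\ref{thm:positive}. If $A$ and $B$ were both diagonal, Corollary~\ref{cor:livsic} applied to the ratios of the diagonal entries would give a diagonal transfer function. Our aim is to reach this situation, so we look for two line fields preserved by both cocycles. A line $\ell$ with $A(x)\ell=B(x)\ell$ is an eigenline of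
\[
D(x)=B(x)^{-1}A(x),
\]
which is a $\theta$-H\"older function of $x$. Equal periodic data tie $D$ to the dynamics. Let $f^nx=x$ and $P=\mathcal{A}^n_x=\mathcal{B}^n_x$. From $\mathcal{A}^n_{fx}A(x)=\mathcal{A}^{n+1}_x=A(x)\mathcal{A}^n_x$ we get $\mathcal{A}^n_{fx}=A(x)PA(x)^{-1}$, and in the same way $\mathcal{B}^n_{fx}=B(x)PB(x)^{-1}$. These two matrices are equal, so
\begin{equation}\label{eq:commute}
D(x)\ \text{commutes with}\ \mathcal{A}^n_x\quad\text{whenever } f^nx=x .
\end{equation}
In dimension two this is strong information, by the following facts.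

\begin{lemma}\label{lem:matrices}
\begin{itemize}
\item[(i)] For $g\in GL(2,\mathbb{R})$, $\kappa(g)=\|g\|^2/|\det g|=|\det g|\,\|g^{-1}\|^2$.
\item[(ii)] The matrices commuting with a nonscalar real $2\times2$ matrix $P$ form the commutative algebra $\mathbb{R}[P]=\operatorname{span}(I,P)$. If $P'\in\mathbb{R}[P]$ is nonscalar, then $\mathbb{R}[P']=\mathbb{R}[P]$, and $P,P'$ have the same eigenlines.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $s_1\ge s_2$ are the singular values of $g$, then $\|g\|=s_1$, $\|g^{-1}\|=1/s_2$ and $|\det g|=s_1s_2$.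
(ii) Some vector $v$ is not an eigenvector of $P$, so $v,Pv$ is a basis. If $P'$ commutes with $P$ and $P'v=av+bPv$, then $P'$ and $aI+bP$ agree on $v$ and on $Pv$. If $P'$ is nonscalar, then $b\neq0$ and $P\in\mathbb{R}[P']$.
\end{proof}

\subsection{Two degenerate cases}

Relation \eqref{eq:commute} is empty when $D(x)$ or $\mathcal{A}^n_x$ is scalar. We first dispose of two cases; outside them there will be enough nonscalar matrices.

\emph{$D(x)$ is scalar for all $x$.} Then $A=\zeta B$ with $\zeta:M\to\mathbb{R}^*$ H\"older, and equal periodic data mean that the products of $\zeta$ over periodic orbits are $1$. Corollary~\ref{cor:livsic} gives $\zeta=(u\circ f)/u$, and $C=uI$ satisfies \eqref{eq:coh}.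

\emph{The two eigenvalues of $\mathcal{A}^n_x$ have equal modulus whenever $f^nx=x$.} For an ergodic invariant probability measure $\mu$, the Lyapunov exponents $\chi_+(\mu)\ge\chi_-(\mu)$ of $\mathcal{A}$ are the almost everywhere limits of $\frac1n\log\|\mathcal{A}^n_x\|$ and $-\frac1n\log\|(\mathcal{A}^n_x)^{-1}\|$. For the measure on the orbit of $x=f^nx$ they are $\frac1n\log$ of the moduli of the eigenvalues of $\mathcal{A}^n_x$, so here they coincide. By Kalinin's periodic approximation theorem \cite[Theorem 1.4]{Kal}, the exponents of a H\"older cocycle for an ergodic measure are limits of exponents on periodic orbits. Hence $\chi_+(\mu)=\chi_-(\mu)$ for every ergodic $\mu$. The continuous functions $b_n(x)=\log\kappa(\mathcal{A}^n_x)$ are subadditive, $b_{m+n}\le b_m\circ f^n+b_n$, and $\frac1n\int b_n\,d\mu\to\chi_+(\mu)-\chi_-(\mu)=0$. For a subadditive sequence of continuous functions on a compact space, $\lim\frac1n\max b_n$ equals the supremum over ergodic $\mu$ of $\lim\frac1n\int b_n\,d\mu$ \cite{Sch,SS}.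 So for every $\epsilon>0$ there is $K_\epsilon$ with $\kappa(\mathcal{A}^n_x)\le K_\epsilon e^{\epsilon n}$ for all $x$ and $n\ge0$. The same holds for $\mathcal{B}$, which has the same periodic data. Proposition~\ref{prop:fb} applies with $e^\epsilon<\lambda^\theta$.

\medskip
For the rest of the paper we assume that the open set $U=\{x:D(x)\notin\mathbb{R}I\}$ is nonempty and that there is a point $q=f^kq$ such that the eigenvalues of $\mathcal{A}^k_q$ have distinct moduli.

\subsection{Periodic orbits that follow a given one}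

To carry information between an open set $\Omega$ and a periodic point $q_0$, we use periodic orbits that start in $\Omega$, follow $q_0$ for $n$ periods, and return to $\Omega$, all other parts having length independent of $n$.

\begin{lemma}\label{lem:passage}
Let $\Omega\subset M$ be open and nonempty, $q_0=f^{k_0}q_0$ and $0<\varepsilon\le\varepsilon_0$. There are integers $r_1,r_2,T\ge1$ and, for each $n\ge1$, a point $x_n$ such that, with $l_n=r_1+nk_0+r_2$,
\[
x_n\in\Omega,\quad f^{l_n}x_n\in\Omega,\quad f^{l_n+T}x_n=x_n,\quad d(f^{r_1+j}x_n,f^jq_0)\le\varepsilon\ \ (0\le j<nk_0).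
\]
Moreover:
\begin{itemize}
\item[(i)] for every H\"older $g:M\to\mathbb{R}$, the difference $\sum_{j<l_n+T}g(f^jx_n)-n\sum_{j<k_0}g(f^jq_0)$ is bounded in $n$;
\item[(ii)] if $q_0=q$, $k_0=k$ and $\varepsilon$ is small enough, then $\kappa(\mathcal{A}^{l_n}_{x_n})\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
Take $a\in\Omega\cap W^s(\mathcal{O}(q_0))$ and $b\in\Omega\cap W^u(\mathcal{O}(q_0))$. Choose $\delta$ small as in (C), with $c_0\delta\le\varepsilon$ and with the closed balls of radius $2c_0\delta$ about $a$ and $b$ contained in $\Omega$. Choose $r_1,r_2\ge1$ such that $f^{r_1}a$ and $f^{-r_2}b$ are $\delta$-close to $q_0$, and by (T) choose $y$ and $T\ge1$ with $d(y,b)<\delta$ and $d(f^Ty,a)<\delta$. Let $x_n$ shadow the periodic $\delta$-pseudo-orbit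
\[
a,\dots,f^{r_1-1}a;\quad q_0,\dots,f^{nk_0-1}q_0;\quad f^{-r_2}b,\dots,f^{-1}b;\quad y,\dots,f^{T-1}y .
\]
Then $d(x_n,a)\le c_0\delta$ and $d(f^{l_n}x_n,b)\le c_0\delta+\delta$, so both points are in $\Omega$.

(i) Let $g$ be H\"older with exponent $\theta'$. By Lemma~\ref{lem:bracket}, $|g(f^{r_1+j}x_n)-g(f^jq_0)|\le c(\lambda^{-\theta'j}+\lambda^{-\theta'(nk_0-1-j)})$ for $0\le j<nk_0$, and the sum of these bounds is bounded in $n$. The remaining $r_1+r_2+T$ terms are bounded by $\max|g|$.

(ii) Eigenvalues of distinct moduli are real. In an eigenbasis, $\mathcal{A}^k_q=\operatorname{diag}(\mu_1,\mu_2)$ with $|\mu_1|>|\mu_2|$. Choose $t>0$ so small that $|\mu_2|+2t<|\mu_1|-2t$ and $|\mu_1\mu_2|+t<(|\mu_1|-2t)^2$. For small $\varepsilon$, the entries of $P_i=\mathcal{A}^k_{f^{r_1+ik}x_n}$, $0\le i<n$, differ from those of $\mathcal{A}^k_q$ by at most $t$, and $|\det P_i|\le|\mu_1\mu_2|+t$. If $|v_2|\le|v_1|$, then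
\[
|(P_iv)_1|\ge(|\mu_1|-2t)|v_1|,\qquad |(P_iv)_2|\le(|\mu_2|+2t)|v_1|\le|(P_iv)_1| .
\]
So the cone $\{|v_2|\le|v_1|\}$ is preserved, and $\|P_{n-1}\cdots P_0\|\ge c(|\mu_1|-2t)^n$. By Lemma~\ref{lem:matrices}(i),
\[
\kappa(P_{n-1}\cdots P_0)\ge c\left(\frac{(|\mu_1|-2t)^2}{|\mu_1\mu_2|+t}\right)^n\to\infty .
\]
Finally, $\mathcal{A}^{l_n}_{x_n}$ is this product multiplied by $r_2$ values of $A$ on the left and $r_1$ values on the right, which have bounded distortion.
\end{proof}

\subsection{An invariant pair of lines on an open dense set}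

\begin{lemma}\label{lem:transport}
For all $x\in M$ and $j\in\mathbb{Z}$, the matrix $\mathcal{A}^j_xD(x)(\mathcal{A}^j_x)^{-1}$ commutes with $D(f^jx)$.
\end{lemma}

\begin{proof}
Let $S$ be the set of $x$ such that $f^nx=x$ and $\mathcal{A}^n_x$ is nonscalar for some $n\ge1$. It is dense: for $x_n\in\Omega$ as in Lemma~\ref{lem:passage}(ii), $\mathcal{A}^{l_n+T}_{x_n}$ is $\mathcal{A}^{l_n}_{x_n}$ multiplied by $T$ values of $A$, so its distortion tends to infinity, whereas scalar matrices have distortion $1$. Let $x\in S$ with $n$ as above and $g=\mathcal{A}^j_x$. Computing $\mathcal{A}^{n+j}_x$ in two ways gives $\mathcal{A}^n_{f^jx}=g\mathcal{A}^n_xg^{-1}$, which is nonscalar. By \eqref{eq:commute} at $x$ and at $f^jx$, it commutes with $gD(x)g^{-1}$ and with $D(f^jx)$. These two matrices commute by Lemma~\ref{lem:matrices}(ii). For fixed $j$ the claim is a closed condition on $x$, so it holds on $M$.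
\end{proof}

\begin{lemma}\label{lem:real}
For every $x\in M$ the eigenvalues of $D(x)$ are real.
\end{lemma}

\begin{proof}
Otherwise they are nonreal on a neighborhood of some point. The real and imaginary parts of a continuously chosen complex eigenvector give, on a smaller open set $\Omega$, matrices $g(x)$ with $\kappa(g(x))$ bounded and $g(x)^{-1}D(x)g(x)$ a nonscalar element of $\mathbb{R}[J]$, where $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Take $x_n$ and $y_n=f^{l_n}x_n$ in $\Omega$ as in Lemma~\ref{lem:passage}(ii), and let $g_n=g(y_n)^{-1}\mathcal{A}^{l_n}_{x_n}g(x_n)$. By Lemmas~\ref{lem:transport} and~\ref{lem:matrices}(ii), $g_n\mathbb{R}[J]g_n^{-1}=\mathbb{R}[J]$. The matrix $g_nJg_n^{-1}\in\mathbb{R}[J]$ has trace $0$ and square $-I$, so it is $\pm J$. With the sign $+$, $g_n\in\mathbb{R}[J]$; with the sign $-$, $g_n\operatorname{diag}(1,-1)\in\mathbb{R}[J]$. Nonzero elements of $\mathbb{R}[J]$ are multiples of rotations, so $\kappa(g_n)=1$ and $\kappa(\mathcal{A}^{l_n}_{x_n})$ is bounded, contrary to Lemma~\ref{lem:passage}(ii).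
\end{proof}

So for $x\in U$ the matrix $D(x)$ has two eigenlines, or one eigenline, which we count twice. The two lines need not admit a global order, so we work with unordered pairs. For lines $\ell=\mathbb{R}u$ and $\ell'=\mathbb{R}u'$ in $\mathbb{R}^2$ let
\[
d_{\mathbb{P}}(\ell,\ell')=\frac{|\det(u,u')|}{|u|\,|u'|},
\]
the sine of their angle. It is the distance from a unit vector of $\ell$ to $\ell'$, and also the norm of the difference of the orthogonal projections onto $\ell$ and $\ell'$, hence a metric. Let $Y$ be the set of unordered pairs $\{\ell_1,\ell_2\}$, with $\ell_1=\ell_2$ allowed, and let $d_Y(\{\ell_1,\ell_2\},\{\ell_1',\ell_2'\})$ be the smaller of $\max_id_{\mathbb{P}}(\ell_i,\ell_i')$ and $\max_id_{\mathbb{P}}(\ell_i,\ell'_{3-i})$. Then $(Y,d_Y)$ is a compact metric space. For $g\in GL(2,\mathbb{R})$,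
\begin{equation}\label{eq:angle}
d_{\mathbb{P}}(g\ell,g\ell')=\frac{|\det g|}{\|g|_\ell\|\,\|g|_{\ell'}\|}\,d_{\mathbb{P}}(\ell,\ell').
\end{equation}
Since $\|g|_\ell\|\ge\|g^{-1}\|^{-1}$, Lemma~\ref{lem:matrices}(i) bounds the factor by $\kappa(g)$. Also $d_{\mathbb{P}}(\ell,g\ell)\le|u-gu|$ for a unit vector $u\in\ell$. Thus, for $\Lambda,\Lambda'\in Y$,
\begin{equation}\label{eq:Ylip}
d_Y(g\Lambda,g\Lambda')\le\kappa(g)\,d_Y(\Lambda,\Lambda'),\qquad d_Y(\Lambda,g\Lambda)\le\|g-I\| .
\end{equation}

Write $\Delta_t$ for the open ball of radius $t$ about a point $o$. We fix $o$ and $r>0$ such that the closure of $\Delta_{2r}$ is contained in $U$ and one of the following holds: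
\begin{itemize}
\item[(h)] $D$ has two distinct eigenvalues at every point of the closure of $\Delta_{2r}$;
\item[(p)] $D$ has a double eigenvalue at every point of $\Delta_{2r}$.
\end{itemize}
If $D$ has distinct eigenvalues at some point, (h) holds for a small ball about it; otherwise (p) holds for any small ball in $U$. For $x\in\Delta_{2r}$ let $\Lambda(x)\in Y$ be the pair of eigenlines of $D(x)$. It is $\theta$-H\"older on $\Delta_{2r}$. In case (h), eigenlines for simple eigenvalues depend smoothly on the matrix, and $D$ ranges in a compact set of such matrices. In case (p), the eigenline is the image of the rank one matrix $D_0=D-\frac12(\operatorname{tr}D)I$, whose norm is bounded below; taking a unit vector $u$ with $|D_0(x)u|=\|D_0(x)\|$ shows that the images at $x$ and $y$ are at distance at most $\|D_0(x)-D_0(y)\|/\|D_0(x)\|$.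

Let $V_0=\bigcup_{j\in\mathbb{Z}}f^{-j}\Delta_{2r}$, which is open, invariant, and dense by (T). For $x\in V_0$ with $f^jx\in\Delta_{2r}$ put $\Lambda(x)=(\mathcal{A}^j_x)^{-1}\Lambda(f^jx)$. This does not depend on $j$. Indeed, if also $f^ix\in\Delta_{2r}$ and $g=\mathcal{A}^{j-i}_{f^ix}$, then the nonscalar matrices $gD(f^ix)g^{-1}$ and $D(f^jx)$ commute by Lemma~\ref{lem:transport}, so $g\Lambda(f^ix)=\Lambda(f^jx)$ by Lemma~\ref{lem:matrices}(ii), and $\mathcal{A}^j_x=g\mathcal{A}^i_x$. The map $\Lambda:V_0\to Y$ is continuous, since the same $j$ serves near $x$, and it is invariant: $\Lambda(fx)=A(x)\Lambda(x)$.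

\section{Extension of the invariant pair}\label{sec:ext}

On $f^{-j}\Delta_{2r}$ the modulus of continuity of $\Lambda$ deteriorates as $|j|$ grows, and near an orbit that avoids $\Delta_{2r}$ we have no control yet. The following lemma is the only place where $\sigma<\lambda^{2\theta}$ is used.

\begin{lemma}\label{lem:ext}
The map $\Lambda$ extends to a H\"older continuous map $\Lambda:M\to Y$ with $\Lambda(fx)=A(x)\Lambda(x)$ for all $x\in M$.
\end{lemma}

The idea is to approximate $x$ by points $z$ that follow the orbit of $x$ during the times $|j|\le m$ and visit $\Delta_r$ at times close to $m$ and $-m$. Two such points $z,z'$ are compared through $v=[z,z']$. The points $v$ and $z$ lie on one local stable manifold from time $-m$ on, so at time $m$ they have been approaching each other for $2m$ steps, and there $\Lambda$ is known to be $\theta$-H\"older. Returning to time $0$ costs the distortion of only $m$ steps. The balance is $\sigma^m\lambda^{-2\theta m}$.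

\begin{proof}
Fix $\varepsilon>0$ with $3\varepsilon\le\varepsilon_0$ and $\varepsilon<r/2$.

\emph{Step 1: approximating points.} There is an integer $R_0$ such that for all $x\in M$ and $m\ge1$ there is a point $z$ with
\begin{equation}\label{eq:good}
d(f^jz,f^jx)\le\varepsilon\ \ (|j|\le m),\qquad f^iz,\ f^{-i'}z\in\Delta_r\ \text{ for some } i,i'\in[m,m+R_0].
\end{equation}
We call such $z$ an \emph{$m$-approximation} of $x$. To find it, take $\delta$ as in (C) with $c_0\delta\le\varepsilon$ and cover $M$ by finitely many balls of diameter less than $\delta$. By (T), each of them is reached from $\Delta_{r/2}$, and $\Delta_{r/2}$ is reached from each of them, by some orbit segment; let $R_0-1$ bound the lengths of these finitely many segments. Form a $\delta$-pseudo-orbit from a segment starting in $\Delta_{r/2}$ whose last point is mapped $\delta$-close to $f^{-m}x$, then $f^{-m}x,\dots,f^mx$, then a segment starting $\delta$-close to $f^{m+1}x$ and ending in $\Delta_{r/2}$. Let $z$ be the point of a shadowing orbit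 that corresponds to $x$. Note that $z\in V_0$, and that $d(z,x)\le c\lambda^{-m}$ by Lemma~\ref{lem:bracket} applied to $f^{-m}z$, $f^{-m}x$ and $n=2m$.

\emph{Step 2: the main estimate.} Let $\gamma_0=\max(\lambda^{-\theta},\sigma\lambda^{-2\theta})<1$ and fix $\gamma\in(\gamma_0,1)$. We claim: if $d(f^jx,f^jx')\le\varepsilon$ for $|j|\le m$, $z$ is an $m$-approximation of $x$, and $z'$ is an $m'$-approximation of $x'$ with $m'\in\{m,m+1\}$, then
\begin{equation}\label{eq:main}
d_Y(\Lambda(z),\Lambda(z'))\le c\gamma^m,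
\end{equation}
with $c$ independent of $m$ and of the points. Since $d_Y\le1$, we may assume that $m$ is large.

The orbits of $z$ and $z'$ are $3\varepsilon$-close for $|j|\le m$. Let $v=[z,z']$. By Lemma~\ref{lem:bracket}, $f^jv=[f^jz,f^jz']$ for $|j|\le m$, so $f^{-m}v\in W^s_{\mathrm{loc}}(f^{-m}z)$ and $f^mv\in W^u_{\mathrm{loc}}(f^mz')$. Hence
\begin{equation}\label{eq:vz}
d(f^jv,f^jz)\le c\lambda^{-(m+j)},\qquad d(f^{-j}v,f^{-j}z')\le c\lambda^{-(m+j)}\qquad(j\ge-m).
\end{equation}
Let $i$ be as in \eqref{eq:good} for $z$. Then $f^iz\in\Delta_r$ and $d(f^iv,f^iz)\le c\lambda^{-2m}<r$, so $f^iv\in\Delta_{2r}$, $v\in V_0$, and $d_Y(\Lambda(f^iv),\Lambda(f^iz))\le c\lambda^{-2\theta m}$. The pair $\Lambda(v)$ is obtained from $\Lambda(f^iv)$ by the cocycle along the orbit of $v$, and $\Lambda(z)$ from $\Lambda(f^iz)$ by the cocycle along the orbit of $z$. We interpolate with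
\[
\Lambda_j=(\mathcal{A}^j_z)^{-1}\Lambda(f^jv),\qquad 0\le j\le i,
\]
so that $\Lambda_0=\Lambda(v)$. Since $\Lambda(z)=(\mathcal{A}^i_z)^{-1}\Lambda(f^iz)$, \eqref{eq:Ylip} gives
\[
d_Y(\Lambda_i,\Lambda(z))\le K\sigma^{m+R_0}\,c\lambda^{-2\theta m}\le c\gamma_0^m .
\]
By invariance, $\Lambda_{j+1}=(\mathcal{A}^j_z)^{-1}\bigl[A(f^jz)^{-1}A(f^jv)\bigr]\Lambda(f^jv)$, so \eqref{eq:Ylip} and \eqref{eq:vz} give
\[
d_Y(\Lambda_j,\Lambda_{j+1})\le\kappa(\mathcal{A}^j_z)\,\|A(f^jz)^{-1}A(f^jv)-I\|\le c\,\sigma^j\lambda^{-\theta(m+j)} .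
\]
The right side is a geometric sequence in $j$. For $0\le j\le m$ it is at most the larger of its values at $j=0$ and $j=m$, which are $c\lambda^{-\theta m}$ and $c(\sigma\lambda^{-2\theta})^m$, and for $m<j<m+R_0$ it is at most $\sigma^{R_0}$ times the latter. Summing over $j<i$, we obtain $d_Y(\Lambda(v),\Lambda(z))\le cm\gamma_0^m$.

For $z'$ we go backward. Take $i'\in[m,m+R_0+1]$ with $f^{-i'}z'\in\Delta_r$ and put $\Lambda'_j=(\mathcal{A}^{-j}_{z'})^{-1}\Lambda(f^{-j}v)$ for $0\le j\le i'$. Now
\[
\Lambda'_{j+1}=(\mathcal{A}^{-j}_{z'})^{-1}\bigl[A(f^{-j-1}z')A(f^{-j-1}v)^{-1}\bigr]\Lambda(f^{-j}v),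
\]
and $\kappa(\mathcal{A}^{-j}_{z'})=\kappa(\mathcal{A}^j_{f^{-j}z'})\le K\sigma^j$. With the second inequality of \eqref{eq:vz}, the three estimates above hold with $z',i',\Lambda_j'$ in place of $z,i,\Lambda_j$, and $d_Y(\Lambda(v),\Lambda(z'))\le cm\gamma_0^m$. Since $m\gamma_0^m\le c\gamma^m$, this proves \eqref{eq:main}.

\emph{Step 3: the extension.} For each $x\in M$ choose $m$-approximations $z_m$, $m\ge1$. By \eqref{eq:main} with $x'=x$ and $m'=m+1$, the sequence $\Lambda(z_m)$ is Cauchy, and its limit $\bar\Lambda(x)$ satisfies $d_Y(\Lambda(z_m),\bar\Lambda(x))\le c\gamma^m$. If $d(x,x')\le\varepsilon L^{-m}$, then $d(f^jx,f^jx')\le\varepsilon$ for $|j|\le m$, and \eqref{eq:main} with $m'=m$ gives $d_Y(\bar\Lambda(x),\bar\Lambda(x'))\le c\gamma^m$. Choosing the largest such $m$ shows that $\bar\Lambda$ is H\"older with exponent $\log(1/\gamma)/\log L$. For $x\in V_0$ we have $z_m\to x$, and continuity of $\Lambda$ on $V_0$ gives $\bar\Lambda(x)=\Lambda(x)$. The invariance holds on the dense set $V_0$, hence on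 $M$.
\end{proof}

\begin{remark}\label{rem:fails}
For the cocycles of Section~\ref{sec:counter}, \eqref{eq:diag} gives $D=Q\operatorname{diag}(1,e^\rho)Q^{-1}$ on $V$. So at the points of $V$ with $\rho\ne0$ the eigenlines of $D$ are spanned by $(1,0)$ and $(\eta,1)$. This pair is $\mathcal{A}$-invariant on $V$ and has no limit at $h_1$ and $h_2$. Thus on the torus it is Lemma~\ref{lem:ext} that fails at $\sigma=\lambda^{2\theta}$.
\end{remark}

\section{Reduction to the scalar case}\label{sec:end}

It remains to show that the two lines of $\Lambda(x)$ are distinct at every point, and then to apply Corollary~\ref{cor:livsic} on each line. For $\Lambda(x)=\{\ell,\ell'\}$ put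
\[
\omega(x)=d_{\mathbb{P}}(\ell,\ell'),\qquad \tau(x)=\frac{|\det A(x)|}{\|A(x)|_\ell\|\,\|A(x)|_{\ell'}\|}>0 .
\]
Both expressions are symmetric in $\ell,\ell'$ and Lipschitz in each line, and $A,\Lambda$ are H\"older, so $\omega$ and $\log\tau$ are H\"older on $M$. By \eqref{eq:angle},
\begin{equation}\label{eq:omega}
\omega(fx)=\tau(x)\,\omega(x).
\end{equation}
Let $\tau_n(x)=\prod_{j<n}\tau(f^jx)$. In both cases (h) and (p) we will see that $\tau_n(x)=1$ when $x=f^nx\in\Delta_{2r}$. This spreads to all periodic points: for $q_0=f^{k_0}q_0$, Lemma~\ref{lem:passage}(i) with $\Omega=\Delta_{2r}$ and $g=\log\tau$ shows that $n\log\tau_{k_0}(q_0)$ is bounded in $n$, so $\tau_{k_0}(q_0)=1$.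

\emph{Case (p) does not occur.} Here $\omega=0$ on $V_0$, hence on $M$, and $\Lambda(x)=\{\ell(x),\ell(x)\}$ for an invariant line field $\ell$. Norms of maps between lines are multiplicative, so if $f^nx=x$, and $\mu$ is the eigenvalue of $\mathcal{A}^n_x$ on $\ell(x)$ and $\mu'$ the other one, then
\[
\tau_n(x)=\frac{|\det\mathcal{A}^n_x|}{\|\mathcal{A}^n_x|_{\ell(x)}\|^2}=\frac{|\mu'|}{|\mu|}.
\]
If $x\in\Delta_{2r}$, then $\mathcal{A}^n_x\in\mathbb{R}[D(x)]$ by \eqref{eq:commute} and Lemma~\ref{lem:matrices}(ii), so it has a double eigenvalue and $\tau_n(x)=1$. Therefore $\tau_k(q)=1$, and the eigenvalues of $\mathcal{A}^k_q$ have equal modulus. This contradicts the choice of $q$.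

\emph{Case (h): the lines are distinct everywhere.} If $x=f^nx\in\Delta_{2r}$, then $\omega(x)>0$ and \eqref{eq:omega} gives $\tau_n(x)=1$. So the products of $\tau$ over all periodic orbits are $1$, and Corollary~\ref{cor:livsic} gives a continuous $\phi$ with $\log\tau=\phi\circ f-\phi$. By \eqref{eq:omega}, the continuous function $\omega e^{-\phi}$ is $f$-invariant, hence constant by transitivity. It is positive on $\Delta_{2r}$, so $\omega>0$ on $M$, and $\min\omega>0$ by compactness.

\emph{$D(x)$ preserves each line of $\Lambda(x)$.} Let $x\in V_0$, $f^jx\in\Delta_{2r}$ and $g=\mathcal{A}^j_x$. The matrix $g^{-1}D(f^jx)g$ is nonscalar, its eigenlines form $\Lambda(x)$, and it commutes with $D(x)$ by Lemma~\ref{lem:transport}. By Lemma~\ref{lem:matrices}(ii), $D(x)$ preserves these lines. The condition is closed, as $D$ and $\Lambda$ are continuous, so it holds on $M$.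

\emph{The double cover.} The lines may be exchanged along loops in $M$ and by the cocycle, so we pass to
\[
\hat M=\{(x,\ell):x\in M,\ \ell\in\Lambda(x)\},\qquad \hat f(x,\ell)=(fx,A(x)\ell).
\]
Since the two lines are distinct and depend continuously on $x$, they can be ordered continuously near each point. So $\hat M\to M$ is a two-fold covering, and $\hat M$ is a compact manifold with the lifted smooth structure and metric. The map $\hat f$ is a continuous bijection that covers $f$, hence a $C^1$ Anosov diffeomorphism. If $f^nx=x$, then $\hat f^{2n}$ fixes both points over $x$, so the periodic points of $\hat f$ are dense. The map $\hat f$ need not be transitive. By Smale's spectral decomposition theorem, an Anosov diffeomorphism with dense periodic points splits the manifold into finitely many disjoint closed invariant sets, on each of which it is transitive. These sets are also open, so each is a compact manifold with a transitive Anosov diffeomorphism, and Corollary~\ref{cor:livsic} applies to it.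

For $\xi=(x,\ell)\in\hat M$ let $\zeta(\xi)\in\mathbb{R}^*$ be the eigenvalue of $D(x)$ on $\ell$. It equals $\langle D(x)e,e\rangle$ for a unit vector $e\in\ell$, so $\zeta$ is H\"older on $\hat M$. Since $B=AD^{-1}$, for $e\in\ell$ we have
\begin{equation}\label{eq:Be}
B(x)e=\zeta(\xi)^{-1}A(x)e,
\end{equation}
and by induction $\mathcal{B}^n_xe=\prod_{j<n}\zeta(\hat f^j\xi)^{-1}\,\mathcal{A}^n_xe$. If $\hat f^n\xi=\xi$, then $f^nx=x$ and $\mathcal{A}^n_x=\mathcal{B}^n_x$, so $\prod_{j<n}\zeta(\hat f^j\xi)=1$. Corollary~\ref{cor:livsic} on each transitive piece gives a H\"older $u:\hat M\to\mathbb{R}^*$ with $u(\hat f\xi)=\zeta(\xi)u(\xi)$.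

Let $C(x)$ be the matrix that acts on each line $\ell\in\Lambda(x)$ as multiplication by $u(x,\ell)$. It is invertible. Locally it is $u(x,\ell)\pi+u(x,\ell')(I-\pi)$, where $\pi$ is the projection onto $\ell$ along $\ell'$; since $\omega$ is bounded below, $\pi$ is a H\"older function of $x$, and so is $C$. For $e\in\ell\in\Lambda(x)$ and $\xi=(x,\ell)$, the vector $A(x)e$ lies on the line of $\hat f\xi$, and by \eqref{eq:Be}
\[
C(fx)B(x)e=\zeta(\xi)^{-1}u(\hat f\xi)A(x)e=u(\xi)A(x)e=A(x)C(x)e .
\]
The two lines span $\mathbb{R}^2$, so $C(fx)B(x)=A(x)C(x)$, which is \eqref{eq:coh}. This completes the proof of Theorem~\ref{thm:positive}.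

\begin{thebibliography}{9}

\bibitem{Kal} Kalinin, Ann. of Math. \textbf{173} (2011).

\bibitem{KH} Katok and Hasselblatt, Theorem 6.4.15.

\bibitem{Sad} Victoria Sadovskaya, \emph{Cohomology of $GL(2,\mathbb{R})$-valued cocycles over hyperbolic systems}, arXiv:1008.2564 (2010).

\bibitem{Sch} Schreiber, J. Differential Equations \textbf{148} (1998).

\bibitem{SS} Sturman and Stark, Nonlinearity \textbf{13} (2000).

\end{thebibliography}
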